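\title{Burkholder's function and second-order Riesz transforms: an analytic proof}

\begin{abstract}
Let $U$ be Burkholder's function for the exponent $1<p<\infty$. We prove that $\int_{\mathbb R^n}U(f,Tf)\le0$ for $T=2R_jR_k$ and $T=R_j^2-R_k^2$, where the $R_j$ are the Riesz transforms, and more generally for every Fourier multiplier $T$ with symbol $\xi\cdot M\xi/|\xi|^2$, where $M$ is real symmetric of norm at most one. The proof uses no probability. The function $U$ is a superposition of dilates of one piecewise quadratic function, and the inequality for that function follows from Parseval's identity, a Kato-type inequality and a splitting of $f-Tf$ that comes from a convex variational problem. The constant $p^*-1$ inside $U$ cannot be lowered.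
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $1<p<\infty$ and $p^*=\max\{p,\frac p{p-1}\}$, so that $p^*-1=p-1$ for $p\ge2$ and $p^*-1=\frac1{p-1}$ for $p\le2$. For $x,y\in\mathbb C$ put
\[
V(x,y)=|y|^p-(p^*-1)^p|x|^p
\]
and let $U$ be Burkholder's function,
\[
U(x,y)=\alpha_p\bigl(|y|-(p^*-1)|x|\bigr)\bigl(|x|+|y|\bigr)^{p-1},\qquad \alpha_p=p\Bigl(1-\frac1{p^*}\Bigr)^{p-1}.
\]
An operator $T$ has norm at most $p^*-1$ on $L^p$ exactly when $\int V(f,Tf)\le0$ for all $f$. The functions $U$ and $V$ have the same sign everywhere, and it is known that $V\le U$; we recall the proof in Lemma~\ref{lem:VU}.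

For $n\ge2$ the Riesz transforms on $\mathbb R^n$ are given by $\widehat{R_jf}(\xi)=-i\frac{\xi_j}{|\xi|}\hat f(\xi)$, so that $R_jR_k=-\partial_j\partial_k\Delta^{-1}$. Ba\~nuelos and M\'endez-Hern\'andez proved with martingale methods that $2R_jR_k$ and $R_j^2-R_k^2$ have norm at most $p^*-1$ on $L^p(\mathbb R^n)$ for $j\ne k$. They show that $\int V(f,Tf)\le0$, and the proof passes through $U$ evaluated on martingale transforms. The following question comes from \cite{Ban}.

\medskip
\noindent\textbf{Question.} \emph{Let $1<p<\infty$, $n\ge2$, $j\ne k$ and $f\in C_0^\infty(\mathbb R^n)$. Is it true that}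
\begin{equation}\label{eq:question}
\int_{\mathbb R^n}U(f,2R_jR_kf)\le0\qquad\text{\emph{and}}\qquad\int_{\mathbb R^n}U\bigl(f,(R_j^2-R_k^2)f\bigr)\le0,
\end{equation}
\emph{and can this be proved without martingales?}
\medskip

To see what is asked, let $T$ be one of the two operators and consider, for a real parameter $c$, the inequality
\begin{equation}\label{eq:family}
\int_{\mathbb R^n}\bigl(|Tf|-c|f|\bigr)\bigl(|f|+|Tf|\bigr)^{p-1}\le0 .
\end{equation}
With $\rho=|f|+|Tf|$ it reads $\int\rho^p\le(c+1)\int|f|\rho^{p-1}$, and it becomes weaker as $c$ grows. Since $\int\rho^p\le(1+\|T\|_{p\to p})^p\|f\|_p^p$ and $|f|\rho^{p-1}\ge|f|^p$, the norm bound gives \eqref{eq:family} for $c\ge(p^*)^p-1$. The question concerns the much smaller value $c=p^*-1$. For $p=2$ the crude argument gives $c=3$, while $U(x,y)=|y|^2-|x|^2$ and Plancherel's theorem gives $c=1=p^*-1$. This case, and the role of $U$ in the martingale proof, suggest the answer yes. On the other hand $V\le U$ is the wrong direction for deducing \eqref{eq:question}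 from the norm bound, and no pointwise argument is available. The symbol $(\xi_k^2-\xi_j^2)/|\xi|^2$ of $T=R_j^2-R_k^2$ equals $1$ in the direction $e_k$ and $-1$ in the direction $e_j$. If $\hat g$ is concentrated near the first direction and $\hat h$ near the second, then $T(g+h)$ is close to $g-h$, which is large where $g$ and $h$ are large and cancel; there $U(f,Tf)>0$.

We treat both operators at once. For a real symmetric $n\times n$ matrix $M$, with $n\ge1$, let $T_M$ be the Fourier multiplier operator with symbol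
\[
m(\xi)=\frac{\xi\cdot M\xi}{|\xi|^2}.
\]
Then $2R_jR_k=T_M$ with $M=-(e_j\otimes e_k+e_k\otimes e_j)$, and $R_j^2-R_k^2=T_M$ with $M=e_k\otimes e_k-e_j\otimes e_j$. In both cases the eigenvalues of $M$ lie in $\{1,-1,0\}$, so the operator norm $\|M\|$ equals $1$. The symbol $m$ is real and even, so $T_M$ maps real functions to real functions; it acts on $\mathbb R^N$-valued functions componentwise, and complex-valued functions are the case $N=2$. From now on $\cdot$ and $|\cdot|$ are the Euclidean inner product and norm on $\mathbb R^N$, and $U$, $V$ are defined on $\mathbb R^N\times\mathbb R^N$ by the formulas above. The symbol $m$ is smooth away from $0$ and homogeneous of degree $0$, so $|\partial^\gamma m(\xi)|\le C_\gamma|\xi|^{-|\gamma|}$ for every multi-index $\gamma$. The classical Mikhlin (Calder\'on--Zygmund) multiplier theorem states that under this condition $T_M$ extends from $L^2\cap L^p$ to a bounded operator on $L^p$, $1<p<\infty$. We use this fact only qualitatively.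

\begin{theorem}\label{thm:main}
Let $M$ be real symmetric with $\|M\|\le1$, let $1<p<\infty$ and $f\in L^p(\mathbb R^n;\mathbb R^N)$. Then
\[
\int_{\mathbb R^n}U(f,T_Mf)\le0 .
\]
In particular both inequalities \eqref{eq:question} hold for all $1<p<\infty$, $n\ge2$, $j\ne k$ and all real- or complex-valued $f\in C_0^\infty(\mathbb R^n)$.
\end{theorem}

The proof is deterministic, and it does not use the bound $p^*-1$. It recovers that bound.

\begin{corollary}\label{cor:norm}
If $M$ is real symmetric with $\|M\|\le1$, then $T_M$ has norm at most $p^*-1$ on $L^p(\mathbb R^n;\mathbb R^N)$.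
\end{corollary}

\begin{theorem}\label{thm:sharp}
Let $n\ge2$, $j\ne k$, $T=2R_jR_k$ or $T=R_j^2-R_k^2$, and $c<p^*-1$. Then \eqref{eq:family} fails for some $f\in C_0^\infty(\mathbb R^n)$.
\end{theorem}

Section~\ref{sec:level} removes the exponent $p$: Theorem~\ref{thm:main} follows from two inequalities for piecewise quadratic functions (Theorem~\ref{thm:level}). Section~\ref{sec:pairs} rewrites these in terms of two commuting elliptic operators and reduces them to finding a suitable splitting of $f-T_Mf$. Section~\ref{sec:example} finds the splitting by hand in one dimension, and Section~\ref{sec:construction} constructs it in general. Corollary~\ref{cor:norm} and Theorem~\ref{thm:sharp} are proved in Section~\ref{sec:sharp}.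

\medskip
\noindent\textbf{Notation.} Points of $\mathbb R^n$ are denoted by $z$, and $\int$ without a domain is the Lebesgue integral over $\mathbb R^n$. The letters $x,y$ are reserved for vectors of $\mathbb R^N$, and $s=|x|$, $r=|y|$, $\rho=r+s$. We take $\hat f(\xi)=\int e^{-iz\cdot\xi}f(z)\,dz$, so Parseval's identity is $\int g\cdot h=(2\pi)^{-n}\int\hat g\cdot\overline{\hat h}$. The Sobolev space $H^k$ consists of the $g\in L^2$ with $(1+|\xi|^2)^{k/2}\hat g\in L^2$.

\section{From $U$ to two level functions}\label{sec:level}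

The exact information about $T_M$ is quadratic: it is Parseval's identity. The function $U$ is homogeneous of degree $p$. A way to connect the two is to write $U$ as $\int_0^\infty t^{p-1}W(x/t,y/t)\,dt$ with a piecewise quadratic $W$ that does not depend on $p$. For this integral to converge when $p>2$, it suffices that $W$ vanish near the origin and grow quadratically. When $p<2$, it suffices that $W$ be quadratic near the origin and grow linearly. The two functions are
\[
w(x,y)=\begin{cases}0,&\rho<1,\\ (r-1)^2-s^2,&\rho\ge1,\end{cases}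
\qquad
\tilde w(x,y)=\begin{cases}r^2-s^2,&\rho\le1,\\ 1-2s,&\rho>1.\end{cases}
\]
Both are continuous: on $\rho=1$ we have $(r-1)^2-s^2=0$ and $r^2-s^2=r-s=1-2s$. They satisfy
\begin{equation}\label{eq:bounds}
|w|\le\rho^2\,\mathbf 1_{\{\rho\ge1\}},\qquad|\tilde w|\le2\min\{\rho,\rho^2\}.
\end{equation}
Indeed, for $\rho\ge1$ we have $|w|=|r-s-1|(\rho-1)\le(\rho+1)(\rho-1)$ and $|\tilde w|\le\max\{1,2s\}\le2\rho$, and for $\rho\le1$ we have $|\tilde w|=|r-s|\rho\le\rho^2$.

\begin{theorem}[level inequalities]\label{thm:level}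
Let $n,N\ge1$, let $M$ be real symmetric with $\|M\|\le1$, and let $f\in L^2(\mathbb R^n;\mathbb R^N)$. Then
\[
\int_{\mathbb R^n}w(f,T_Mf)\le0\qquad\text{and}\qquad\int_{\mathbb R^n}\tilde w(f,T_Mf)\le0 .
\]
\end{theorem}

\begin{remark}
These are statements about the set where $|f|+|T_Mf|$ exceeds the level $1$. For instance, $\tilde w\ge\mathbf 1_{\{\rho>1\}}-2s$, because $r^2-s^2\ge-s^2\ge-2s$ when $\rho\le1$. So the second inequality gives $\bigl|\{|f|+|T_Mf|>1\}\bigr|\le2\|f\|_1$ for $f\in L^1\cap L^2$.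
\end{remark}

\begin{lemma}\label{lem:repr}
For all $x,y\in\mathbb R^N$,
\begin{align*}
U(x,y)&=\frac{\alpha_p\,p(p-1)(p-2)}2\int_0^\infty t^{p-1}w\Bigl(\frac xt,\frac yt\Bigr)dt&&(p>2),\\
U(x,y)&=\frac{\alpha_p\,p(2-p)}2\int_0^\infty t^{p-1}\tilde w\Bigl(\frac xt,\frac yt\Bigr)dt&&(1<p<2).
\end{align*}
In both cases the integral of the absolute value of the integrand is at most $C_p\rho^p$.
\end{lemma}

\begin{proof}
If $\rho=0$ everything vanishes, so let $\rho>0$. By \eqref{eq:bounds} the integral of the absolute value is at most $\int_0^\rho t^{p-3}\rho^2dt=\frac{\rho^p}{p-2}$ for $p>2$, and at most $2\int_0^\rho t^{p-2}\rho\,dt+2\int_\rho^\infty t^{p-3}\rho^2dt=2\rho^p\bigl(\frac1{p-1}+\frac1{2-p}\bigr)$ for $p<2$.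

Let $p>2$. Using $r^2-s^2=(r-s)\rho$,
\[
\int_0^\infty t^{p-1}w\Bigl(\frac xt,\frac yt\Bigr)dt=\int_0^\rho t^{p-3}\bigl[(r^2-s^2)-2rt+t^2\bigr]dt=\rho^{p-1}\Bigl[\frac{r-s}{p-2}-\frac{2r}{p-1}+\frac{r+s}p\Bigr].
\]
Over the common denominator $p(p-1)(p-2)$, the coefficient of $r$ has numerator $p(p-1)-2p(p-2)+(p-1)(p-2)=2$, and the coefficient of $s$ has numerator $-p(p-1)+(p-1)(p-2)=-2(p-1)$. The integral equals $\frac{2}{p(p-1)(p-2)}\rho^{p-1}[r-(p-1)s]$, and $p-1=p^*-1$.

Let $1<p<2$. Then
\begin{align*}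
\int_0^\infty t^{p-1}\tilde w\Bigl(\frac xt,\frac yt\Bigr)dt&=\int_\rho^\infty t^{p-3}(r^2-s^2)\,dt+\int_0^\rho\bigl(t^{p-1}-2st^{p-2}\bigr)dt\\
&=\rho^{p-1}\Bigl[\frac{r-s}{2-p}+\frac{r+s}p-\frac{2s}{p-1}\Bigr].
\end{align*}
The coefficient of $r$ is $\frac1{2-p}+\frac1p=\frac2{p(2-p)}$, and the coefficient of $-s$ is
\[
\frac{2(p-1)}{p(2-p)}+\frac2{p-1}=\frac{2\,[(p-1)^2+p(2-p)]}{p(2-p)(p-1)}=\frac2{p(2-p)}\cdot\frac1{p-1}.
\]
The integral equals $\frac2{p(2-p)}\rho^{p-1}\bigl[r-\frac s{p-1}\bigr]$, and $\frac1{p-1}=p^*-1$.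
\end{proof}

We pass to limits twice, in the following form.

\begin{lemma}\label{lem:cont}
Let $1\le q<\infty$ and let $F$ be continuous on $\mathbb R^N\times\mathbb R^N$ with $|F|\le C\rho^q$. If $f_i\to f$ and $g_i\to g$ in $L^q$, then $\int F(f_i,g_i)\to\int F(f,g)$.
\end{lemma}

\begin{proof}
Every subsequence has a further subsequence along which the $L^q$ norms of consecutive differences are summable. Along it $f_i\to f$ and $g_i\to g$ a.e., and $|f_i|+|g_i|\le\Phi$ for one $\Phi\in L^q$. Dominated convergence with majorant $C\Phi^q$ gives the limit along this subsequence, hence along the whole sequence.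
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:level}]
For $p=2$ we have $\alpha_2=1$, $U=r^2-s^2$ and $|m|\le1$, so Plancherel's theorem suffices. Let $p>2$ and $f\in C_0^\infty$. Then $f$ and $T_Mf$ lie in $L^p$, so Lemma~\ref{lem:repr} allows the use of Fubini's theorem:
\[
\int U(f,T_Mf)=\frac{\alpha_p\,p(p-1)(p-2)}2\int_0^\infty t^{p-1}\Bigl(\int w\bigl(f/t,\,T_M(f/t)\bigr)\Bigr)dt .
\]
The constant is positive, and each inner integral is at most $0$ by Theorem~\ref{thm:level} applied to $f/t\in L^2$. For $1<p<2$ the same lines hold with $\tilde w$ and the positive constant $\alpha_p\,p(2-p)/2$. For general $f\in L^p$ take $f_i\in C_0^\infty$ with $f_i\to f$ in $L^p$. Then $T_Mf_i\to T_Mf$ in $L^p$, and Lemma~\ref{lem:cont} applies to $F=U$ with $q=p$.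
\end{proof}

\section{Two elliptic operators and a splitting}\label{sec:pairs}

\subsection{The sum and the difference}
In the example $f=g+h$, $Tf\approx g-h$ of the introduction, the natural variables are $f+Tf\approx2g$ and $f-Tf\approx2h$. In general $f\pm T_Mf$ have the multipliers $\xi\cdot(I\pm M)\xi/|\xi|^2$. If $-\Delta u=f$, then formally
\[
f+T_Mf=-\operatorname{div}\bigl((I+M)\nabla u\bigr),\qquad f-T_Mf=-\operatorname{div}\bigl((I-M)\nabla u\bigr),
\]
and $\|M\|\le1$ says that both matrices $I\pm M$ are positive semidefinite. The singular integral has been replaced by two local operators applied to one function $u$.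

For $\kappa\ge0$ and a symmetric positive semidefinite constant matrix $S$, the operator $\Lambda=\kappa-\operatorname{div}(S\nabla)$ acts componentwise, has the symbol $\lambda(\xi)=\kappa+\xi\cdot S\xi\ge0$ and maps $H^2$ to $L^2$. We call such a $\Lambda$ \emph{nonnegative}, and \emph{coercive} if $\kappa>0$ and $S$ is positive definite. In the coercive case $\lambda$ is bounded above and below by positive multiples of $1+|\xi|^2$, so $\Lambda\colon H^2\to L^2$ is an isomorphism.

\begin{proposition}\label{prop:pair}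
Let $\Lambda_1$ be nonnegative, $\Lambda_2$ coercive, $u\in H^2(\mathbb R^n;\mathbb R^N)$, and put $a=\Lambda_1u$, $b=\Lambda_2u$. Then
\[
\int w\Bigl(\frac{a+b}2,\frac{a-b}2\Bigr)\le0\qquad\text{and}\qquad\int\tilde w\Bigl(\frac{a+b}2,\frac{a-b}2\Bigr)\le0 .
\]
\end{proposition}

This does not apply to $T_M$ directly: the solution of $-\Delta u=f$ need not lie in $L^2$, and $I-M$ is singular for the two operators of the question. A regularization removes both obstacles.

\begin{proof}[Proof of Theorem~\ref{thm:level}, given Proposition~\ref{prop:pair}]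
Let $0<\delta<1$ and $M_\delta=(1-\delta)M$, so that $I\pm M_\delta$ are positive definite. Let $\Lambda_1,\Lambda_2$ have the symbols $\delta+\xi\cdot(I+M_\delta)\xi$ and $\delta+\xi\cdot(I-M_\delta)\xi$, and define $u\in H^2$ by $\hat u=\hat f/(\delta+|\xi|^2)$. Half the sum of the symbols is $\delta+|\xi|^2$ and half the difference is $\xi\cdot M_\delta\xi$. Hence $\frac{a+b}2=f$ and $\frac{a-b}2=g_\delta$, where $\hat g_\delta=m_\delta\hat f$ and $m_\delta=\xi\cdot M_\delta\xi/(\delta+|\xi|^2)$. Proposition~\ref{prop:pair} gives $\int w(f,g_\delta)\le0$ and $\int\tilde w(f,g_\delta)\le0$. As $\delta\to0$, $|m_\delta|\le1$ and $m_\delta(\xi)\to m(\xi)$ for $\xi\ne0$, so $g_\delta\to T_Mf$ in $L^2$ by Plancherel's theorem and dominated convergence. By \eqref{eq:bounds}, Lemma~\ref{lem:cont} applies to $w$ and $\tilde w$ with $q=2$.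
\end{proof}

\subsection{A pointwise inequality}
Put $a=x+y$ and $b=x-y$, so that $a\cdot b=s^2-r^2$, $|a-b|=2r$, $|a+b|=2s$. For $\rho\ge1$,
\[
-w=a\cdot b+|a-b|-1,\qquad-\tilde w=|a+b|-1 .
\]
Parseval's identity controls integrals of bilinear expressions, so we bound the norms from below by inner products with a unit vector. This is useful only where $b$ is large; where $|b|<1$ a direct bound is better. The next lemma covers both regimes with a single formula.

\begin{lemma}\label{lem:pointwise}
Let $x,y\in\mathbb R^N$, $a=x+y$, $b=x-y$. Suppose $b=\sigma+\beta$, where $|\sigma|\le1$, and $\beta=0$ if $|\sigma|<1$. Then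
\[
-w(x,y)\ge a\cdot\beta+\sigma\cdot\beta,\qquad-\tilde w(x,y)\ge a\cdot\sigma+\sigma\cdot\beta .
\]
\end{lemma}

\begin{proof}
First, for all $x,y$,
\begin{equation}\label{eq:outer}
w\le(r-1)^2-s^2,\qquad\tilde w\le1-2s .
\end{equation}
For $\rho\ge1$ these are equalities. For $\rho<1$ we have $s<1-r$, so $(r-1)^2-s^2>0=w$, and $r<1-s$, so $\tilde w=r^2-s^2<(1-s)^2-s^2=1-2s$.

\emph{Case $|\sigma|=1$.} Here $\sigma\cdot b-1=\sigma\cdot(b-\sigma)=\sigma\cdot\beta$. By \eqref{eq:outer} and $|a-b|\ge\sigma\cdot(b-a)$,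
\[
-w\ge a\cdot b+|a-b|-1\ge a\cdot(b-\sigma)+\sigma\cdot b-1=a\cdot\beta+\sigma\cdot\beta .
\]
By \eqref{eq:outer} and $|a+b|\ge\sigma\cdot(a+b)$,
\[
-\tilde w\ge|a+b|-1\ge a\cdot\sigma+\sigma\cdot b-1=a\cdot\sigma+\sigma\cdot\beta .
\]

\emph{Case $|\sigma|<1$.} Here $\beta=0$ and $b=\sigma$, so $|r-s|\le|b|<1$, and the claims are $w\le0$ and $-\tilde w\ge s^2-r^2$. For $\rho<1$ both are equalities. For $\rho\ge1$,
\[
w=(r-s-1)(\rho-1)\le0,\qquad-\tilde w-(s^2-r^2)=r^2-(s-1)^2=(r-s+1)(\rho-1)\ge0 .\qedhere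
\]
\end{proof}

Proposition~\ref{prop:pair} therefore follows once we split $b=\sigma+\beta$ with $\sigma,\beta\in L^2$ such that
\begin{gather}
|\sigma|\le1\ \text{ a.e.},\qquad\beta=0\ \text{ a.e. on }\{|\sigma|<1\},\label{eq:S1}\\
\int\sigma\cdot\beta\ge0,\qquad\int a\cdot\beta\ge0,\qquad\int a\cdot\sigma\ge0 .\label{eq:S2}
\end{gather}
The last two inequalities add up to $\int a\cdot b\ge0$, which is the case $p=2$. So the task is to cut Plancherel's inequality at the level $1$ into two pieces, each of which stays nonnegative.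

\section{The splitting in one dimension}\label{sec:example}

The obvious candidate is the pointwise truncation: $\sigma_0=b$ where $|b|\le1$, $\sigma_0=b/|b|$ where $|b|>1$, and $\beta_0=b-\sigma_0$. It satisfies \eqref{eq:S1}, and $\sigma_0\cdot\beta_0\ge0$ pointwise. The following example shows that it fails and what replaces it.

Let $n=N=1$, $\Lambda_1=\kappa>0$ and $\Lambda_2=1-\partial_z^2$. The map $\frac{a+b}2\mapsto\frac{a-b}2$ has the multiplier $\frac{\kappa-1-\xi^2}{\kappa+1+\xi^2}$; for large $\kappa$ it is close to $1$ at low frequencies, and it tends to $-1$ at high frequencies. The inverse of $\Lambda_2$ is convolution with $G(z)=\frac12e^{-|z|}$. Let $L=\frac1{10}$ and let $b$ be a narrow spike in a wide trough: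
\[
b=4\cdot\mathbf 1_{(-L,L)}-\mathbf 1_{(-1,1)},\qquad u=G*b,\qquad a=\kappa u .
\]

\emph{Truncation fails.} Here $\beta_0=2\cdot\mathbf 1_{(-L,L)}$. For $|z|<L$ we have $4G*\mathbf 1_{(-L,L)}\le4L=\frac25$ and $G*\mathbf 1_{(-1,1)}=1-e^{-1}\cosh z\ge1-e^{-9/10}>\frac12$, so $u<-\frac1{10}$ on the spike. Thus $\int a\beta_0<0$, and for $\kappa\ge10$ even the sum $\int(a+\sigma_0)\beta_0=2\int_{-L}^L(\kappa u+1)$, which Lemma~\ref{lem:pointwise} needs, is negative. The truncation sees the sign of $b$ at a point, while $a$ is an average of $b$ and has the opposite sign there.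

\emph{A splitting that works.} Write $\beta=\Lambda_2\eta$. Integration by parts gives
\[
\int a\beta=\kappa\int u\,\Lambda_2\eta=\kappa\int b\,\eta=\kappa\int(\eta^2+\eta'^2)+\kappa\int\sigma\eta .
\]
The last term is nonnegative if $\sigma$ is the sign of $\eta$. So $\sigma$ should follow the sign of the potential $\eta=\Lambda_2^{-1}\beta$, not of $\beta$. We look for $\eta>0$ on an interval $(-R,R)$ with $L<R<1$, $\eta=0$ outside, and $\sigma=1$ on $(-R,R)$, $\sigma=b$ outside:
\[
\begin{array}{c|cccc}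
&|z|<L&L<|z|<R&R<|z|<1&|z|>1\\\hline
b&3&-1&-1&0\\
\sigma_0,\ \beta_0&1,\ 2&-1,\ 0&-1,\ 0&0,\ 0\\
\sigma,\ \beta&1,\ 2&1,\ -2&-1,\ 0&0,\ 0
\end{array}
\]
We need $\eta-\eta''=\beta$ with $\eta\in C^1$. On $L<|z|<R$ the solution with $\eta=\eta'=0$ at $|z|=R$ is $\eta=2\cosh(R-|z|)-2$, and on $|z|<L$ the even solutions are $\eta=2-A\cosh z$. Matching derivatives at $L$ gives $A\sinh L=2\sinh(R-L)$, and matching values gives $4=2\cosh(R-L)+A\cosh L$. Multiplying the second equation by $\sinh L$ and using the addition formula, we get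
\[
\sinh R=2\sinh L .
\]
This determines $R$, and $L<R<2L<1$ because $\sinh2L=2\sinh L\cosh L>2\sinh L$. Then $A>0$, so $\eta\ge\eta(L)>0$ on $[-L,L]$, and $\eta>0$ on $(-R,R)$. Condition \eqref{eq:S1} can be read off the table. For \eqref{eq:S2}, we have $\int\sigma\beta=4L-4(R-L)=4(2L-R)>0$; next $\int a\beta>0$ by the identity above, since $\sigma\eta=\eta$; and with $v=G*\sigma=u-\eta$,
\[
\int a\sigma=\kappa\int v\,\Lambda_2v+\kappa\int\sigma\eta=\kappa\int(v^2+v'^2)+\kappa\int\eta>0 .
\]
The excess of $b$ over the level $1$ is not cut off; it is spread over the neighboring trough, where $\sigma$ is raised from $-1$ to $1$. The resulting splitting does not depend on $\kappa$.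

\section{The splitting in general}\label{sec:construction}

Let $\Lambda_1,\Lambda_2,u,a,b$ be as in Proposition~\ref{prop:pair}, with symbols $\lambda_1,\lambda_2$. Take any splitting $b=\sigma+\beta$ in $L^2$ and put $\eta=\Lambda_2^{-1}\beta$ and $v=\Lambda_2^{-1}\sigma$, so that $\eta,v\in H^2$ and $u=v+\eta$. Since $\lambda_1,\lambda_2$ are real, Parseval's identity gives
\[
\int\Lambda_1v\cdot\Lambda_2\eta=(2\pi)^{-n}\int\lambda_1\lambda_2\,\hat v\cdot\overline{\hat\eta}=\int\Lambda_2v\cdot\Lambda_1\eta=\int\sigma\cdot\Lambda_1\eta .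
\]
Inserting $a=\Lambda_1v+\Lambda_1\eta$, we obtain
\begin{equation}\label{eq:three}
\begin{aligned}
\int a\cdot\beta&=\int\Lambda_1\eta\cdot\Lambda_2\eta+\int\sigma\cdot\Lambda_1\eta,\\
\int a\cdot\sigma&=\int\Lambda_1v\cdot\Lambda_2v+\int\sigma\cdot\Lambda_1\eta,\qquad\int\sigma\cdot\beta=\int\sigma\cdot\Lambda_2\eta .
\end{aligned}
\end{equation}
The diagonal terms are nonnegative, because $\int\Lambda_1g\cdot\Lambda_2g=(2\pi)^{-n}\int\lambda_1\lambda_2|\hat g|^2\ge0$ for $g\in H^2$. So \eqref{eq:S2} reduces to $\int\sigma\cdot\Lambda_i\eta\ge0$ for $i=1,2$. This holds when $\sigma$ is the direction of $\eta$, by the following Kato-type inequality. We state it for subgradients of a general $\varphi$, because it is also needed for smooth approximations of $|\cdot|$.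

\begin{lemma}\label{lem:kato}
Let $\varphi\colon\mathbb R^N\to[0,\infty)$ be continuous with $\varphi(0)=0$. Let $\eta\in H^2(\mathbb R^n;\mathbb R^N)$ with $\varphi(\eta)\in L^1$, and let $\sigma\in L^2(\mathbb R^n;\mathbb R^N)$ satisfy, for a.e. $z$,
\begin{equation}\label{eq:subgrad}
\sigma(z)\cdot\bigl(\eta(z)-\zeta\bigr)\ge\varphi(\eta(z))-\varphi(\zeta)\qquad\text{for all }\zeta\in\mathbb R^N .
\end{equation}
Then $\int\sigma\cdot\Lambda\eta\ge0$ for every nonnegative $\Lambda=\kappa-\operatorname{div}(S\nabla)$.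
\end{lemma}

\begin{proof}
With $\zeta=0$, \eqref{eq:subgrad} gives $\sigma\cdot\eta\ge\varphi(\eta)\ge0$, which handles the term $\kappa\eta$. In an orthonormal basis of eigenvectors of $S$, the operator $-\operatorname{div}(S\nabla)$ is a combination with nonnegative coefficients of operators $-\partial_e^2$, $|e|=1$. For $h>0$, \eqref{eq:subgrad} with $\zeta=\eta(z\pm he)$ and the translation invariance of the integral give
\[
\int\sigma\cdot\bigl(\eta-\eta(\cdot\pm he)\bigr)\ge\int\varphi(\eta)-\int\varphi\bigl(\eta(\cdot\pm he)\bigr)=0 .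
\]
Add the two inequalities and divide by $h^2$. The quotient $h^{-2}\bigl(2\eta-\eta(\cdot+he)-\eta(\cdot-he)\bigr)$ has the multiplier $h^{-2}(2-2\cos(h\,e\cdot\xi))$, which lies in $[0,(e\cdot\xi)^2]$ and tends to $(e\cdot\xi)^2$ as $h\to0$. Since $\eta\in H^2$, the quotient tends to $-\partial_e^2\eta$ in $L^2$, and $\int\sigma\cdot(-\partial_e^2\eta)\ge0$ follows.
\end{proof}

It remains to solve $\Lambda_2\eta+\sigma=b$ with $\sigma=\eta/|\eta|$ where $\eta\ne0$ and $|\sigma|\le1$ elsewhere. Formally this is the Euler--Lagrange equation of the convex functional $\frac12\int\eta\cdot\Lambda_2\eta+\int|\eta|-\int b\cdot\eta$. If $\Lambda_2$ were the identity, the solution would be the pointwise truncation, $\sigma=\sigma_0$ and $\eta=\beta_0$. The term $\int|\eta|$ is not differentiable, so we smooth it. The difficulty is then to bound the approximations of $\sigma$ in $L^2(\mathbb R^n)$ uniformly, which $|\sigma|\le1$ alone does not do; Lemma~\ref{lem:kato} supplies the bound.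

\begin{lemma}\label{lem:obstacle}
Let $\Lambda=\kappa-\operatorname{div}(S\nabla)$ be coercive and $b\in L^2(\mathbb R^n;\mathbb R^N)$. There are $\eta\in H^2(\mathbb R^n;\mathbb R^N)$ and $\sigma\in L^2(\mathbb R^n;\mathbb R^N)$ with
\[
\Lambda\eta+\sigma=b,\qquad|\sigma|\le1,\qquad\sigma=\eta/|\eta|\ \text{ a.e. on }\{\eta\ne0\}.
\]
In particular $|\eta|=\sigma\cdot\eta\in L^1$.
\end{lemma}

\begin{proof}
\emph{The smoothed problem.} For $\varepsilon>0$ let $\varphi_\varepsilon(\zeta)=\sqrt{\varepsilon^2+|\zeta|^2}-\varepsilon$. Then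
\[
\nabla\varphi_\varepsilon(\zeta)=\frac\zeta{\sqrt{\varepsilon^2+|\zeta|^2}},\qquad D^2\varphi_\varepsilon(\zeta)=\frac1{\sqrt{\varepsilon^2+|\zeta|^2}}\Bigl(I-\frac{\zeta\otimes\zeta}{\varepsilon^2+|\zeta|^2}\Bigr),
\]
so $|\nabla\varphi_\varepsilon(\zeta)|\le\min\{1,|\zeta|/\varepsilon\}$ and $0\le D^2\varphi_\varepsilon\le\varepsilon^{-1}I$. Taylor's formula gives
\begin{equation}\label{eq:taylor}
0\le\varphi_\varepsilon(\zeta')-\varphi_\varepsilon(\zeta)-\nabla\varphi_\varepsilon(\zeta)\cdot(\zeta'-\zeta)\le\frac{|\zeta'-\zeta|^2}{2\varepsilon},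
\end{equation}
and in particular $0\le\varphi_\varepsilon(\zeta')\le|\zeta'|^2/(2\varepsilon)$. Let $Q(\eta,\psi)=\int\bigl(\kappa\,\eta\cdot\psi+\sum_{i,l}S_{il}\,\partial_i\eta\cdot\partial_l\psi\bigr)$; by coercivity $Q(\eta,\eta)$ is equivalent to $\|\eta\|_{H^1}^2$. The functional
\[
J_\varepsilon(\eta)=\tfrac12Q(\eta,\eta)+\int\varphi_\varepsilon(\eta)-\int b\cdot\eta
\]
is convex on $H^1$, continuous by \eqref{eq:taylor}, and tends to $+\infty$ as $\|\eta\|_{H^1}\to\infty$, since $J_\varepsilon(\eta)\ge\frac12Q(\eta,\eta)-\|b\|_2\|\eta\|_2$. A functional with these three properties on a Hilbert space attains its minimum: its sublevel sets are bounded, closed and convex, hence weakly compact. Let $\eta_\varepsilon$ be a minimizer and $\sigma_\varepsilon=\nabla\varphi_\varepsilon(\eta_\varepsilon)$, which lies in $L^2$ because $|\sigma_\varepsilon|\le|\eta_\varepsilon|/\varepsilon$. By \eqref{eq:taylor}, for $\psi\in H^1$ and $\theta\to0$,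
\[
J_\varepsilon(\eta_\varepsilon+\theta\psi)-J_\varepsilon(\eta_\varepsilon)=\theta\Bigl[Q(\eta_\varepsilon,\psi)+\int(\sigma_\varepsilon-b)\cdot\psi\Bigr]+O(\theta^2),
\]
so the bracket vanishes. By Parseval's identity this says $\lambda\hat\eta_\varepsilon=\hat b-\hat\sigma_\varepsilon\in L^2$. Hence $\eta_\varepsilon\in H^2$ and $\Lambda\eta_\varepsilon+\sigma_\varepsilon=b$.

\emph{Uniform bounds.} The left inequality in \eqref{eq:taylor} is \eqref{eq:subgrad} for $\varphi_\varepsilon,\eta_\varepsilon,\sigma_\varepsilon$, and $\varphi_\varepsilon(\eta_\varepsilon)\in L^1$. Lemma~\ref{lem:kato} gives $\int\sigma_\varepsilon\cdot\Lambda\eta_\varepsilon\ge0$, and therefore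
\[
\|\sigma_\varepsilon\|_2^2=\int\sigma_\varepsilon\cdot(b-\Lambda\eta_\varepsilon)\le\int\sigma_\varepsilon\cdot b\le\|\sigma_\varepsilon\|_2\|b\|_2 .
\]
So $\|\sigma_\varepsilon\|_2\le\|b\|_2$ and $\|\Lambda\eta_\varepsilon\|_2\le2\|b\|_2$, and $(\eta_\varepsilon)$ is bounded in $H^2$.

\emph{The limit.} Along a sequence $\varepsilon\to0$ we have $\eta_\varepsilon\rightharpoonup\eta$ in $H^2$ and $\sigma_\varepsilon\rightharpoonup\sigma$ in $L^2$. By Rellich's theorem, a sequence bounded in $H^1(\mathbb R^n)$ has a subsequence that converges in $L^2$ of each ball, so by a diagonal choice we may also assume $\eta_\varepsilon\to\eta$ a.e. The equation passes to the weak limit: $\Lambda\eta+\sigma=b$. The set $\{|\tau|\le1\text{ a.e.}\}$ is closed and convex in $L^2$, hence weakly closed, so $|\sigma|\le1$. At a.e. point of $\{\eta\ne0\}$, $\sigma_\varepsilon=\eta_\varepsilon/\sqrt{\varepsilon^2+|\eta_\varepsilon|^2}\to\eta/|\eta|$. If $\psi$ is bounded and vanishes outside a bounded subset of $\{\eta\ne0\}$, then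 weak convergence and dominated convergence give $\int\sigma\cdot\psi=\lim\int\sigma_\varepsilon\cdot\psi=\int\psi\cdot\eta/|\eta|$. Hence $\sigma=\eta/|\eta|$ a.e. on $\{\eta\ne0\}$. Finally $|\eta|=\sigma\cdot\eta$ a.e., a product of two $L^2$ functions.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:pair}]
Apply Lemma~\ref{lem:obstacle} with $\Lambda=\Lambda_2$ to $b$, and put $\beta=\Lambda_2\eta$.

\emph{Condition \eqref{eq:S1}.} We use the standard fact that a scalar function $g\in H^1$ has $\nabla g=0$ a.e. on $\{g=0\}$ (Gilbarg--Trudinger, Lemma~7.7). Applied to the components of $\eta$, it shows that all first derivatives $\partial_i\eta$ vanish a.e. on $\{\eta=0\}$. Applied to the components of $\partial_i\eta\in H^1$, it shows that all second derivatives vanish a.e. on $\{\partial_i\eta=0\}$, hence a.e. on $\{\eta=0\}$. So $\beta=\Lambda_2\eta=0$ a.e. on $\{\eta=0\}$. Since $|\sigma|=1$ a.e. on $\{\eta\ne0\}$, the set $\{|\sigma|<1\}$ is contained in $\{\eta=0\}$ up to a null set, and \eqref{eq:S1}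 holds.

\emph{Condition \eqref{eq:S2}.} From $\sigma\cdot\eta=|\eta|$ and $|\sigma|\le1$ we get $\sigma\cdot(\eta-\zeta)\ge|\eta|-|\zeta|$, which is \eqref{eq:subgrad} for $\varphi=|\cdot|$, and $|\eta|\in L^1$. Lemma~\ref{lem:kato} gives $\int\sigma\cdot\Lambda_i\eta\ge0$ for $i=1,2$, so all terms on the right of \eqref{eq:three} are nonnegative.

Now apply Lemma~\ref{lem:pointwise} at a.e. point with $x=\frac{a+b}2$, $y=\frac{a-b}2$ and integrate; all terms are integrable by \eqref{eq:bounds}, since $a,b,\sigma,\beta\in L^2$.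
\end{proof}

This completes the proofs of Theorems~\ref{thm:level} and~\ref{thm:main}.

\begin{remark}[where the hypotheses enter]\label{rem:hyp}
The bound $\|M\|\le1$ makes $\Lambda_1$ and $\Lambda_2$ nonnegative, which is used in Lemma~\ref{lem:kato} and in $\lambda_1\lambda_2\ge0$. It cannot be dropped: for $p=2$, $\|T_M\|_{2\to2}=\sup|m|=\|M\|$, so $\int U(f,T_Mf)>0$ for some $f$ if $\|M\|>1$. Constant coefficients are used to move $\Lambda_1$ and $\Lambda_2$ across the integral in \eqref{eq:three} and for the translations in Lemma~\ref{lem:kato}. Coercivity of $\Lambda_2$ gives the minimizer and the $H^2$ bound in Lemma~\ref{lem:obstacle}; the splitting depends on $\Lambda_2$ and $b$ only, and $\Lambda_1$ may be degenerate. That $\Lambda_2$ is a differential operator is used once, for \eqref{eq:S1}. The difference operator $\eta\mapsto3\eta-\eta(\cdot+e)-\eta(\cdot-e)$ satisfies the conclusion of Lemma~\ref{lem:kato} by the same proof, but applied to $\eta=\mathbf 1_B$, with $B$ a small ball, it equals $-1$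 on $B+e\subset\{\eta=0\}$, so this step has no analogue for it.
\end{remark}

\section{The norm bound and sharpness}\label{sec:sharp}

\begin{lemma}\label{lem:VU}
$V(x,y)\le U(x,y)$ for all $x,y\in\mathbb R^N$.
\end{lemma}

\begin{proof}
For $p=2$ we have $U=V$. Let $p\ne2$, so that $p^*-1>1$. Both functions depend only on $r,s$ and are homogeneous of degree $p$, so we may take $r=1-s$ with $0\le s\le1$ and show that
\[
\phi(s)=\alpha_p(1-p^*s)-(1-s)^p+(p^*-1)^ps^p\ge0 .
\]
At $s_0=1/p^*$ we have $(p^*-1)s_0=1-s_0$ and $\alpha_p=p(1-s_0)^{p-1}$. Hence $\phi(s_0)=0$ and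
\[
\phi'(s_0)=-p^*\alpha_p+p(1-s_0)^{p-1}+p(p^*-1)(1-s_0)^{p-1}=0 .
\]
On $(0,1)$, $\phi''(s)=p(p-1)(1-s)^{p-2}\chi(s)$ with $\chi(s)=(p^*-1)^p\bigl(\frac s{1-s}\bigr)^{p-2}-1$, and $\chi(s_0)=(p^*-1)^2-1>0$.

If $p>2$, then $\chi$ increases from $-1$ to $\infty$ and has one zero $s_1<s_0$. So $\phi$ is convex on $[s_1,1]$, where $\phi\ge\phi(s_0)=0$, and concave on $[0,s_1]$, where $\phi\ge\min\{\phi(0),\phi(s_1)\}$. It remains to see that $\phi(0)=\alpha_p-1\ge0$; Bernoulli's inequality gives $(1-\frac1p)^{p-1}\ge1-\frac{p-1}p=\frac1p$.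

If $p<2$, then $\chi$ decreases from $\infty$ to $-1$ and has one zero $s_1>s_0$. So $\phi$ is convex on $[0,s_1]$, where $\phi\ge0$, and concave on $[s_1,1]$. It remains to see that $\phi(1)=(p^*-1)^p-\alpha_p(p^*-1)\ge0$. Here $\alpha_p=p^{2-p}$ and $p^*-1=\frac1{p-1}$, so the claim is $p^{2-p}(p-1)^{p-1}\le1$. The weighted arithmetic-geometric mean inequality with weights $2-p$ and $p-1$ bounds the left side by $(2-p)p+(p-1)^2=1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:norm}]
By Lemma~\ref{lem:VU} and Theorem~\ref{thm:main},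
\[
\|T_Mf\|_p^p-(p^*-1)^p\|f\|_p^p=\int V(f,T_Mf)\le\int U(f,T_Mf)\le0 .\qedhere
\]
\end{proof}

With $N=2$ this gives the bounds of Ba\~nuelos and M\'endez-Hern\'andez by a purely analytic argument. For sharpness we use the theorem of Geiss, Montgomery-Smith and Saksman \cite{GMS}:
\begin{equation}\label{eq:GMS}
\|2R_jR_k\|_{p\to p}=\|R_j^2-R_k^2\|_{p\to p}=p^*-1\qquad(j\ne k).
\end{equation}
It is used only in the next proof. The point is that lowering $c$ below $p^*-1$ adds a positive multiple of $\|f\|_p^p$ to the left side of \eqref{eq:family}, which would improve the norm bound.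

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $d=p^*-1-c>0$. By Lemma~\ref{lem:VU} and $\rho\ge s$,
\[
(r-cs)\rho^{p-1}=\alpha_p^{-1}U(x,y)+d\,s\rho^{p-1}\ge\alpha_p^{-1}V(x,y)+d\,s^p .
\]
Suppose that \eqref{eq:family} holds for all $f\in C_0^\infty(\mathbb R^n)$. Integrating the pointwise inequality with $x=f$, $y=Tf$ gives
\[
\|Tf\|_p^p\le\bigl[(p^*-1)^p-\alpha_pd\bigr]\|f\|_p^p\qquad\text{for all }f\in C_0^\infty(\mathbb R^n).
\]
Since $C_0^\infty$ is dense in $L^p$ and $\alpha_pd>0$, this yields $\|T\|_{p\to p}<p^*-1$, which contradicts \eqref{eq:GMS}.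
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ban}
Rodrigo Ba\~nuelos, \emph{The foundational inequalities of D.L. Burkholder and some of their ramifications}, arXiv:1012.4850 (2010).

\bibitem{GMS}
Geiss, Montgomery-Smith and Saksman, \emph{On singular integral and martingale transforms}, Trans. Amer. Math. Soc. 362 (2010).

\end{thebibliography}
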